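\title{Diverging subdivisions of the hexagonal lattice in one-ended quasi-transitive graphs}

\begin{abstract}
We prove that every connected, locally finite, one-ended, quasi-transitive graph $G$ contains a diverging subdivision of the hexagonal lattice, that is, a subdivision in which points far apart in the lattice are sent to points far apart in $G$. This answers a question of Georgakopoulos and Hamann. The subdivision is grown outward along an infinite family of pairwise diverging rays, and an auxiliary graph on these rays records which of them can be joined far from all others. The rays come from a copy of $\mathbb Z^2$ in a nilpotent group if $G$ has polynomial growth, and from independent random walks otherwise.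
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are simple, and $\mathbb N=\{0,1,2,\dots\}$. The \emph{hexagonal lattice} $\mathbb H$ is the cubic graph formed by the vertices and edges of the tiling of the plane by regular hexagons. A graph is \emph{quasi-transitive} if its automorphism group has finitely many orbits on vertices, and \emph{vertex-transitive} if there is only one orbit. A \emph{ray} is a one-way infinite path. Two rays of $G$ are \emph{equivalent} if no finite set of vertices separates them, the \emph{ends} of $G$ are the equivalence classes, and $G$ is \emph{one-ended} if it has exactly one end.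

Regard connected graphs $H$ and $G$ as $1$-complexes in which every edge is a unit interval, with path metrics $d_H$ and $d_G$. A \emph{subdivision of $H$ in $G$} is a map $f\colon H\to G$ that sends the vertices of $H$ to distinct vertices of $G$ and each edge $uv$ homeomorphically onto a path of $G$ between $f(u)$ and $f(v)$, such that these paths are internally disjoint and contain no image of a vertex of $H$ in their interior. Such a map is injective. Note that $d_H$ is the metric of $H$ itself: an edge of $H$ has length $1$, however long its image is. The subdivision $f$ is \emph{diverging} if $d_G(f(x_i),f(y_i))\to\infty$ for all sequences $(x_i),(y_i)$ of points of $H$ with $d_H(x_i,y_i)\to\infty$. Equivalently,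
\begin{equation}\label{eq:div}
\text{for every $R$ there is $c(R)$ such that } d_G(f(x),f(y))\le R \text{ implies } d_H(x,y)\le c(R).
\end{equation}
Indeed, if \eqref{eq:div} fails for some $R$, then there are $x_i,y_i$ with $d_H(x_i,y_i)>i$ whose images are at most $R$ apart; if it holds and $d_H(x_i,y_i)\to\infty$, then $d_H(x_i,y_i)>c(R)$ eventually, for each $R$. For $K\in\mathbb N$ we call a subdivision $f$ of $\mathbb H$ in $G$ \emph{$K$-fat} if $d_G(f(x),f(y))>K$ for all points $x,y$ with $d_{\mathbb H}(x,y)>3$.

A subdivision only asks for disjoint paths. Divergence asks in addition that $G$ offer no shortcuts of bounded length between distant parts of the subdivision, so that the plane is visible in the large-scale geometry of $G$. The two notions differ already in $\mathbb Z^3$.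

\begin{example}[a flat and a folded lattice]\label{ex:fold}
Draw $\mathbb H$ as the brick wall: the vertex set is $\mathbb Z^2$, the vertex $(a,b)$ is adjacent to $(a+1,b)$ for all $a,b$, and to $(a,b+1)$ when $a+b$ is even. On vertices $\ell_1\le d_{\mathbb H}\le3\ell_1$, since a missing vertical edge can be replaced by three edges. Every point is within $\frac12$ of a vertex, so $d_{\mathbb H}(x,y)\le3\ell_1(x,y)+4$ for all points $x,y$.

\emph{Flat.} Multiplication by an integer $N>K$ is a subdivision $f$ of $\mathbb H$ in the grid $\mathbb Z^2$, and $d_{\mathbb Z^2}(f(x),f(y))\ge N\ell_1(x,y)$. So $f$ is diverging. If $d_{\mathbb H}(x,y)>3$, then $x$ and $y$ lie on disjoint unit segments with integer ends, so $\ell_1(x,y)\ge1$. Hence $f$ is $K$-fat.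

\emph{Folded.} Send $(a,b)$ to $(a,b,0)$ if $b\ge0$ and to $(a,-b-1,1)$ if $b<0$. This map is injective and sends adjacent vertices to adjacent vertices of $\mathbb Z^3$, so it defines a subdivision of $\mathbb H$ in $\mathbb Z^3$. It is not diverging: $(0,b)$ and $(0,-b-1)$ have adjacent images, but their distance in $\mathbb H$ is at least $2b+1$.
\end{example}

Two facts are known. Every locally finite quasi-transitive graph that is not quasi-isometric to a tree contains a subdivision of $\mathbb H$; and if $G$ is a plane graph, then every subdivision of $\mathbb H$ in $G$ is diverging. Georgakopoulos and Hamann~\cite{GH} ask: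

\begin{quote}
Let $G$ be a (non-planar) locally finite, one-ended, vertex-transitive or quasi-transitive connected graph. Must $G$ contain a diverging subdivision of $\mathbb H$?
\end{quote}

The planar case is covered by the two facts, so the question concerns non-planar $G$. There the first fact provides a subdivision, but by Example~\ref{ex:fold} it may be folded. In $\mathbb Z^3$ a flat copy exists next to the folded one, which suggests a positive answer; the task is to find a substitute for the flat plane in a graph about which we know only that it is homogeneous and one-ended.

\begin{theorem}\label{thm:main}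
Let $G$ be a connected, locally finite, one-ended, quasi-transitive graph. Then for every $K\in\mathbb N$, $G$ contains a $K$-fat diverging subdivision of $\mathbb H$.
\end{theorem}

In particular the answer is yes, both for vertex-transitive and for quasi-transitive graphs. The proof uses neither of the two facts above and does not distinguish planar from non-planar graphs. Neither of the last two hypotheses can be omitted: a regular tree is vertex-transitive, a ray is one-ended, and neither contains a cycle.

\subsection*{The idea of the proof}
The lattice $\mathbb H$ consists of concentric cycles joined by spokes, and it can be grown outward one vertex at a time. At every moment finitely many edges are under construction, and they are arranged in a cyclic order. We run each of these edges along its own ray of $G$, taken from an infinite family of rays that move away from each other. Waiting is free, because edges may be subdivided arbitrarily often, and it makes the edges under construction as far apart as we like. To create a vertex of degree $3$ we must cross from one ray to another, far from all other rays in use. For a finite set $F$ of rays, the \emph{bridge graph}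 $\Gamma_F$ records the pairs for which such crossings exist arbitrarily far out.

Section~\ref{sec:bridge} studies these graphs. If every three members of the family span a triangle, then either there are arbitrarily large complete graphs $\Gamma_F$, as in $\mathbb Z^3$, or on an infinite subfamily every $\Gamma_F$ is a cycle, for which the model is $\mathbb Z^2$. Section~\ref{sec:build} builds $\mathbb H$ in both cases. Up to this point only one-endedness and local finiteness are used. Quasi-transitivity is what produces the family. For polynomial growth it comes from a copy of $\mathbb Z^2$ (Section~\ref{sec:poly}). Otherwise we use independent random walks (Section~\ref{sec:rw}); the main point there is to exclude the behavior of a half-plane, where one walk separates two others, and this is done with the Markov property.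

\section{Diverging walks and bridge graphs}\label{sec:bridge}

In this section and the next, $G$ is a connected, locally finite graph with a base vertex $o$. We write $d=d_G$, and $B(o,n)$ is the set of vertices at distance at most $n$ from $o$; it is finite and induces a connected subgraph. Distances between sets or subgraphs are distances between their vertices unless points are mentioned. Paths may consist of a single vertex. We use K\"onig's lemma: every infinite, connected, locally finite graph contains a ray.

\subsection{Bridges}
Random walks are not rays, so we work with a slightly larger class. A \emph{proper walk} is a map $X\colon\mathbb N\to V(G)$ such that $X_s$ and $X_{s+1}$ are equal or adjacent for all $s$ and every vertex is visited only finitely often. Its \emph{trace} is $T_X=\{X_s:s\in\mathbb N\}$. We put $T_X(p)=\{X_s:s\ge p\}$, an infinite set that is connected along the walk, and we call the walks $X[p,\infty)\colon s\mapsto X_{p+s}$ the \emph{tails} of $X$. A ray is a proper walk. Proper walks $X$ and $Y$ \emph{diverge} if $\{(s,t):d(X_s,Y_t)\le n\}$ is finite for every $n$. By properness this holds if and only if, for every $n$, only finitely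 many pairs $(u,u')\in T_X\times T_Y$ satisfy $d(u,u')\le n$. In particular, if $X$ diverges from $Y$, then so does every proper walk whose trace is contained in $T_X$. We often use the following immediate consequence of the definitions.

\begin{quote}
\textbf{Tail property.} If $X$ diverges from every member of a finite set $\mathcal U$ of proper walks, then for every $n$ there is $p$ such that $T_X(p)$ avoids $B(o,n)$ and has distance at least $n$ from $T_U$ for all $U\in\mathcal U$.
\end{quote}

Let $X,Y$ be proper walks and $\mathcal U$ a finite set of proper walks. An \emph{$n$-bridge from $X$ to $Y$ off $\mathcal U$} is a path from $T_X$ to $T_Y$ that avoids $B(o,n)$ and has distance at least $n$ from $T_U$ for all $U\in\mathcal U$. An $(n+1)$-bridge is an $n$-bridge, and a finite walk from $T_X$ to $T_Y$ whose vertices satisfy the two conditions contains an $n$-bridge. We write $X\approx_{\mathcal U}Y$ if $n$-bridges from $X$ to $Y$ off $\mathcal U$ exist for all $n$, and $\approx_W$ for $\approx_{\{W\}}$.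

\begin{lemma}\label{lem:equiv}
\begin{itemize}
\item[(a)] Whether $X\approx_{\mathcal U}Y$ holds does not depend on $o$, and does not change if $X$, $Y$ or members of $\mathcal U$ are replaced by tails.
\item[(b)] If $X\approx_{\mathcal U}Y$ and the trace of each member of $\mathcal U'$ is contained in the trace of a member of $\mathcal U$, then $X\approx_{\mathcal U'}Y$.
\item[(c)] On the set of proper walks that diverge from every member of $\mathcal U$, the relation $\approx_{\mathcal U}$ is an equivalence relation.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Consider two sets of data $(o,X,Y,\mathcal U)$ and $(o',X',Y',\mathcal U')$ in which corresponding traces differ in finitely many vertices. Let $S$ consist of $o'$ and all these vertices, and let $S\subseteq B(o,\rho)$. An $(n+\rho)$-bridge for the first data has distance greater than $n$ from $S$. So it avoids $B(o',n)$, its ends lie in $T_X\setminus S\subseteq T_{X'}$ and $T_Y\setminus S\subseteq T_{Y'}$, and it has distance at least $n$ from $T_{U'}\subseteq T_U\cup S$. Thus it is an $n$-bridge for the second data, and the situation is symmetric.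

(b) A bridge off $\mathcal U$ is a bridge off $\mathcal U'$.

(c) Symmetry is clear. With $p$ from the tail property, the single vertex $X_p$ is an $n$-bridge from $X$ to $X$. Let $X\approx_{\mathcal U}Y\approx_{\mathcal U}Y'$ and let $n$ be given. Take $p$ from the tail property for $Y$, and $m\ge n$ with $Y_s\in B(o,m)$ for all $s<p$. An $m$-bridge from $X$ to $Y$ and an $m$-bridge from $Y$ to $Y'$ meet $T_Y$ outside $B(o,m)$, so their ends in $T_Y$ lie in $T_Y(p)$. Joining these ends along $T_Y(p)$ gives a walk that contains an $n$-bridge from $X$ to $Y'$.
\end{proof}

\begin{definition}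
For a finite set $F$ of pairwise diverging proper walks, the \emph{bridge graph} $\Gamma_F$ has vertex set $F$, and distinct $X,Y\in F$ are adjacent, written $X\sim Y$, if $X\approx_{F\setminus\{X,Y\}}Y$.
\end{definition}

For example, $X\sim Y$ in $\Gamma_{\{W,X,Y\}}$ means $X\approx_WY$. One family of walks shows the three kinds of behavior that matter.

\begin{example}\label{ex:stairs}
For $i\ge2$ let $X^i$ be the ray in $\mathbb Z^2$ that starts at the origin $o$ and repeats ``$i$ steps up, one step right''; write $T_i$ for its trace. Let $\lambda_i(x,y)=x-y/i$. On $T_i$ we have $y\ge0$ and $-1\le\lambda_i\le0$, and $T_i$ contains $p_i(r)=(\lfloor r/i\rfloor,r)$ for all $r\ge0$. Since $\lambda_i$ changes by at most $1$ along an edge, $d(v,T_i)\ge|\lambda_i(v)|-1$ for every vertex $v$. For $v=(x,y)\in T_i$ we have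
\begin{equation}\label{eq:lambda}
\lambda_k(v)=\lambda_i(v)+y\,(1/i-1/k),
\end{equation}
so $d(v,T_k)\ge y\,|1/i-1/k|-2$, and the $X^i$ diverge pairwise. Let $F$ be a finite set of at least three indices, identified with the corresponding walks, and let $\delta>0$ be the minimum of $|1/i-1/k|$ over distinct $i,k\in F$.

(a) \emph{The plane.} If $F=\{i_1<\dots<i_m\}$, then $\Gamma_F$ contains the cycle $i_1i_2\dots i_mi_1$; in particular $\Gamma_F$ is a triangle if $m=3$. To see this, let $D_r$ be the cycle on $\{(x,y):\max(|x|,|y|)=r\}$. For large $r$ the vertices $p_{i_1}(r),\dots,p_{i_m}(r)$ lie on its top side, from right to left. Let $i,j$ be cyclically consecutive in $F$, let $Q$ be the arc of $D_r$ between $p_i(r)$ and $p_j(r)$ that contains no other $p_k(r)$, and let $k\in F\setminus\{i,j\}$. If $(x,r)$ is a vertex of $Q$ on the top side, then the segment from it to $p_k(r)$ leaves $Q$ and so contains $p_i(r)$ or $p_j(r)$; hence $|x-\lfloor r/k\rfloor|\ge\delta r-1$ and $|\lambda_k(x,r)|\ge\delta r-2$. On the left and right sides $|\lambda_k|\ge r-r/k\ge r/2$. The bottom side has distance at least $r$ from $\{y\ge0\}\supseteq T_k$. All of $D_r$ avoids $B(o,r-1)$.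 So $Q$ is an $n$-bridge once $r$ is large. Note that the bridge from $i_m$ to $i_1$ goes around behind the origin.

(b) \emph{Space.} Place the walks in the plane $z=0$ of $\mathbb Z^3$. Then $\Gamma_F$ is complete. For $i\ne j$ in $F$ go from $p_i(r)$ up to height $z=r$, parallel to the $x$-axis until above $p_j(r)$, and down. On the vertical parts $|\lambda_k|\ge\delta r-1$ by \eqref{eq:lambda}, the horizontal part has distance $r$ from the plane, and $y=r$ throughout.

(c) \emph{The half-plane.} In the one-ended graph $\mathbb Z\times\mathbb N$ we have $X^i\not\approx_{X^j}X^k$ for $i<j<k$. By \eqref{eq:lambda}, outside a large ball $\lambda_j>0$ on $T_i$ and $\lambda_j<0$ on $T_k$. A path between such vertices contains a vertex $(x,y)$ with $|x-y/j|\le\frac12$, and since $y\ge0$ this vertex is within distance $1$ of $p_j(y)\in T_j$. So $\Gamma_{\{i,j,k\}}$ is not a triangle.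
\end{example}

\subsection{Connectedness and elimination}
A path far out in $G$ may pass close to several walks of $F$. The next lemma cuts such a path into bridges: far out, a vertex can be close to only one walk, and between two consecutive approaches the path is far from everything.

\begin{lemma}[labeling]\label{lem:label}
Let $F$ be a finite set of pairwise diverging proper walks and let $n\ge1$. There is $m\ge2n$ with the following property. Let $Q$ be a path in $G-B(o,m)$, and give a vertex $v$ of $Q$ the label $X\in F$ if $d(v,T_X)\le n$. Then every vertex has at most one label. If $v,v'$ have labels $X\ne Y$ and no vertex of $Q$ strictly between them has a label, then there is an $n$-bridge from $X$ to $Y$ off $F\setminus\{X,Y\}$.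
\end{lemma}

\begin{proof}
There are only finitely many pairs $(u,u')$ with $d(u,u')\le2n$ whose members lie on the traces of two distinct walks of $F$. Choose $m\ge2n$ such that all these vertices lie in $B(o,m-2n)$. Then
\begin{equation}\label{eq:unique}
\text{no vertex $c\notin B(o,m-n)$ is within distance $n$ of two distinct walks of $F$,}
\end{equation}
for otherwise there are $u\in T_X$, $u'\in T_U$ within distance $n$ of $c$, and then $d(u,u')\le2n$ but $d(o,u)>m-2n$. So labels are unique. Let $v,v'$ be as in the statement. Every vertex on a shortest path from $v$ to $T_X$ is within $n$ of $v$, so it avoids $B(o,m-n)\supseteq B(o,n)$; it is also within $n$ of $T_X$, so by \eqref{eq:unique} it is at distance greater than $n$ from $T_U$ for all $U\ne X$. The same holds for a shortest path from $v'$ to $T_Y$ and all $U\ne Y$. The vertices of $Q$ strictly between $v$ and $v'$ avoid $B(o,m)$ and are at distance greater than $n$ from all walks of $F$. The concatenation of the three paths contains the required bridge.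
\end{proof}

\begin{lemma}\label{lem:elim}
Let $G$ be one-ended and let $F$ be a finite set of pairwise diverging proper walks.
\begin{itemize}
\item[(a)] $\Gamma_F$ is connected.
\item[(b)] If $A\subseteq F$ and $X,Y\in A$ are distinct, then $X\sim Y$ in $\Gamma_A$ if and only if $\Gamma_F$ contains an $X$--$Y$ path whose inner vertices lie in $F\setminus A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose that $F$ is the disjoint union of nonempty sets $F_1,F_2$ with no edge of $\Gamma_F$ between them. As there are finitely many pairs, there is $n\ge1$ such that no $X\in F_1$, $Y\in F_2$ have an $n$-bridge off $F\setminus\{X,Y\}$. Take $m$ from Lemma~\ref{lem:label}, and fix $X\in F_1$, $Y\in F_2$. Suitable tails of $X$ and $Y$ avoid $B(o,m)$, and by K\"onig's lemma each of the subgraphs they trace contains a ray. Since $G$ is one-ended, $B(o,m)$ does not separate these rays, so there is a path $Q$ in $G-B(o,m)$ from $T_X$ to $T_Y$. Its first vertex has label $X\in F_1$ and its last has label $Y\in F_2$. So some two consecutive labeled vertices have labels in $F_1$ and in $F_2$, and Lemma~\ref{lem:label} gives a forbidden bridge.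

(b) First let $A=F\setminus\{U\}$, and put $\mathcal U=F\setminus\{X,Y,U\}$. We must show that $X\approx_{\mathcal U}Y$ if and only if $X\sim Y$ or $X\sim U\sim Y$ in $\Gamma_F$. If $X\sim Y$ in $\Gamma_F$, then $X\approx_{\mathcal U}Y$ by Lemma~\ref{lem:equiv}(b). If $X\sim U\sim Y$ in $\Gamma_F$, then $X\approx_{\mathcal U}U\approx_{\mathcal U}Y$ by Lemma~\ref{lem:equiv}(b), and $X\approx_{\mathcal U}Y$ by transitivity.

Conversely, let $X\approx_{\mathcal U}Y$ and $X\not\sim Y$ in $\Gamma_F$. Let $n\ge1$ be so large that there is no $n$-bridge from $X$ to $Y$ off $F\setminus\{X,Y\}$, take $m$ from Lemma~\ref{lem:label}, and let $Q$ be an $m$-bridge from $X$ to $Y$ off $\mathcal U$. As $m\ge2n>n$, all labels on $Q$ lie in $\{X,Y,U\}$; the first is $X$ and the last is $Y$. By Lemma~\ref{lem:label}, no two consecutive labeled vertices have the labels $X$ and $Y$. Hence the labeled vertex following the last vertex with label $X$ has label $U$, and so does the labeled vertex preceding the first vertex with label $Y$. Lemma~\ref{lem:label} now gives $n$-bridges from $X$ to $U$ off $F\setminus\{X,U\}$ and from $U$ to $Y$ off $F\setminus\{U,Y\}$. This holds for all large $n$,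 so $X\sim U\sim Y$ in $\Gamma_F$.

The general case follows by induction on $|F\setminus A|$. Let $U\in F\setminus A$ and $F'=F\setminus\{U\}$; it suffices to show that $\Gamma_{F'}$ has an $X$--$Y$ path with inner vertices outside $A$ if and only if $\Gamma_F$ has one. Given such a path in $\Gamma_{F'}$, replace each edge that is not in $\Gamma_F$ by the path of length $2$ through $U$; the resulting walk has inner vertices outside $A$ and contains a path. Given such a path in $\Gamma_F$, all its edges that miss $U$ lie in $\Gamma_{F'}$, and if it passes through $U$, the two neighbors of $U$ on it are adjacent in $\Gamma_{F'}$.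
\end{proof}

Part (a) is the only place in Sections~\ref{sec:bridge} and~\ref{sec:build} where one-endedness enters directly. Part (b) says that $\Gamma_F$ determines $\Gamma_A$ for all $A\subseteq F$. We record three consequences.

\begin{corollary}\label{cor:complete}
Let $G$ be one-ended and let $F$ be a finite set of pairwise diverging proper walks.
\begin{itemize}
\item[(a)] If $X,Y\in A\subseteq F$ and $X\sim Y$ in $\Gamma_F$, then $X\sim Y$ in $\Gamma_A$. In particular, if $\Gamma_F$ is complete, then so is $\Gamma_A$.
\item[(b)] If $S\subseteq F$ is connected in $\Gamma_F$ and $A\subseteq F\setminus S$ is its set of neighbors, then $\Gamma_A$ is complete.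
\item[(c)] If $F=\{W,Y_1,\dots,Y_k\}$ and $Y_i\not\approx_WY_j$ for all $i\ne j$, then $\Gamma_{\{Y_1,\dots,Y_k\}}$ is complete.
\end{itemize}
\end{corollary}

\begin{proof}
(a) An edge is a path without inner vertices. (b) Any two elements of $A$ are joined by a path through $S$. (c) If $Y_i\sim Y_j$ in $\Gamma_F$, then $Y_i\approx_WY_j$ by Lemma~\ref{lem:equiv}(b). So every edge of the connected graph $\Gamma_F$ contains $W$, and hence every $Y_i$ is adjacent to $W$. Apply (b) with $S=\{W\}$.
\end{proof}

\subsection{Rich families}
For an infinite family $\mathcal F$ of pairwise diverging proper walks consider the following properties.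
\begin{itemize}
\item[(K)] For every $m$ there is $F\subseteq\mathcal F$ with $|F|=m$ and $\Gamma_F$ complete.
\item[(T)] $\Gamma_F$ is a triangle for every $F\subseteq\mathcal F$ with $|F|=3$.
\item[(C)] $\Gamma_F$ is a cycle for every finite $F\subseteq\mathcal F$ with $|F|\ge3$.
\end{itemize}
We call $\mathcal F$ \emph{rich} if it satisfies (K) or (T). The family of Example~\ref{ex:stairs} is rich in $\mathbb Z^2$ and in $\mathbb Z^3$. Theorem~\ref{thm:main} is the combination of the following two propositions, proved in Section~\ref{sec:build} and in Sections~\ref{sec:poly}--\ref{sec:rw}.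

\begin{proposition}\label{prop:build}
Let $G$ be connected, locally finite and one-ended. If $G$ has a rich family, then for every $K\in\mathbb N$ it contains a $K$-fat diverging subdivision of $\mathbb H$.
\end{proposition}

\begin{proposition}\label{prop:find}
Every connected, locally finite, one-ended, quasi-transitive graph has a rich family.
\end{proposition}

Richness only asks for the presence of edges in bridge graphs, so it survives every operation that keeps edges. We need two such operations. Let $G'$ be another connected, locally finite graph. A map $\varphi\colon V(G')\to V(G)$ is a \emph{coarse embedding} if there are an integer $L\ge1$ and a nondecreasing function $\psi\colon\mathbb N\to\mathbb N$ such that $d_G(\varphi(a),\varphi(b))\le L$ for adjacent $a,b$, and $d_{G'}(a,b)\le\psi(R)$ whenever $d_G(\varphi(a),\varphi(b))\le R$. A composition of coarse embeddings is a coarse embedding, with the product of the constants $L$ and the composition of the functions $\psi$.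

\begin{lemma}\label{lem:transfer}
\begin{itemize}
\item[(a)] If $G$ has a rich family, then it has a rich family of rays.
\item[(b)] If $G'$ has a rich family and $\varphi\colon V(G')\to V(G)$ is a coarse embedding, then $G$ has a rich family.
\end{itemize}
\end{lemma}

\begin{proof}
In both parts we assign to each member $X$ of the family a proper walk $\bar X$ in $G$, and show that the $\bar X$ diverge pairwise and that $X\sim Y$ in $\Gamma_F$ implies $\bar X\sim\bar Y$ in $\Gamma_{\bar F}$, where $\bar F=\{\bar X:X\in F\}$. Put $\mathcal U=F\setminus\{X,Y\}$.

(a) Let $\bar X$ be a ray in the subgraph traced by $X$. As $T_{\bar X}\subseteq T_X$, the rays diverge pairwise, and $\bar X$ diverges from the members of $\mathcal U$. Single vertices far out on $\bar X$ show that $\bar X\approx_{\mathcal U}X$. So $\bar X\approx_{\mathcal U}X\approx_{\mathcal U}Y\approx_{\mathcal U}\bar Y$, and Lemma~\ref{lem:equiv}(c),(b) give $\bar X\approx_{\bar{\mathcal U}}\bar Y$.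

(b) For a finite or infinite walk $Z$ in $G'$ let $\bar Z$ be the walk in $G$ with $\bar Z_{Ls}=\varphi(Z_s)$ that, between times $Ls$ and $L(s+1)$, follows a shortest path from $\varphi(Z_s)$ to $\varphi(Z_{s+1})$ and then waits. Thus $d_G(\bar Z_{s'},\varphi(Z_s))\le L$ for $s=\lfloor s'/L\rfloor$, and for any two walks $Z,Z'$
\begin{equation}\label{eq:pull}
d_G(\bar Z_{s'},\bar Z'_{t'})\le n\quad\text{implies}\quad d_{G'}(Z_{\lfloor s'/L\rfloor},Z'_{\lfloor t'/L\rfloor})\le\psi(n+2L).
\end{equation}
With $Z=Z'=X$ and $n=0$, this shows that all times at which $\bar X$ visits a given vertex correspond to times at which $X$ is in a fixed ball; so $\bar X$ is proper. With $Z=X$, $Z'=Y$ it shows that $\bar X$ and $\bar Y$ diverge. Take base vertices $o'$ and $o=\varphi(o')$. Given $n$, let $n'>\psi(n+2L)$ and let $Q$ be an $n'$-bridge from $X$ to $Y$ off $\mathcal U$. Then $\bar Q$ is a walk from $T_{\bar X}$ to $T_{\bar Y}$. By \eqref{eq:pull}, applied with $Z=Q$ and with $Z'$ a member of $\mathcal U$ or the constant walk at $o'$, the walk $\bar Q$ has distance greater than $n$ from $o$ and from all $T_{\bar U}$, $U\in\mathcal U$. So it contains an $n$-bridge from $\bar X$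 to $\bar Y$ off $\bar{\mathcal U}$.
\end{proof}

Property (T) concerns only triples, while the construction of $\mathbb H$ needs bridges in the presence of arbitrarily many other rays. The gap is closed by a purely combinatorial argument. By (T) the graphs $\Gamma_F$ have no cutvertex; if (K) fails, then connected sets have boundedly many neighbors, so large $\Gamma_F$ are long and thin, and they contain stretches that look like a cycle. We use Ramsey's theorem: if the $4$-element subsets of an infinite set are colored with two colors, then some infinite subset has all its $4$-element subsets of one color.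

\begin{lemma}\label{lem:dichotomy}
Let $G$ be one-ended. If $\mathcal F$ satisfies \textup{(T)}, then $\mathcal F$ satisfies \textup{(K)} or has an infinite subfamily that satisfies \textup{(C)}.
\end{lemma}

\begin{proof}
For finite $F\subseteq\mathcal F$, the connected graph $\Gamma_F$ has no cutvertex: if $k$ separated $a$ from $b$, then $a\not\sim b$ in $\Gamma_{\{a,b,k\}}$ by Lemma~\ref{lem:elim}(b), contrary to (T). Suppose that (K) fails. By Corollary~\ref{cor:complete}(a) there is $M$ such that no complete $\Gamma_F$ has more than $M$ vertices. By Ramsey's theorem there is an infinite $\mathcal F'\subseteq\mathcal F$ such that $\Gamma_A$ is a $4$-cycle for all $4$-element $A\subseteq\mathcal F'$, or for none.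

\emph{All.} Let $F\subseteq\mathcal F'$ be finite with $|F|\ge3$. If a vertex $v$ had three neighbors $a,b,c$ in $\Gamma_F$, it would have degree $3$ in $\Gamma_{\{v,a,b,c\}}$, which is a $4$-cycle. So $\Gamma_F$ is connected with maximum degree at most $2$, that is, a path or a cycle. A path on at least three vertices has a cutvertex. So $\mathcal F'$ satisfies (C).

\emph{None.} We show that this case does not occur. Let $F\subseteq\mathcal F'$ be finite. By Corollary~\ref{cor:complete}(b), every connected set in $\Gamma_F$ has at most $M$ neighbors. In particular all degrees are at most $M$, so the diameter of $\Gamma_F$ tends to infinity with $|F|$. Choose $F$ so large that some shortest path $\gamma$ in $\Gamma_F$ has at least $4(3M+1)$ inner vertices. A vertex off $\gamma$ has at most three neighbors on $\gamma$, since any two of them are at distance at most $2$. As $V(\gamma)$ has at most $M$ neighbors, at most $3M$ vertices of $\gamma$ have a neighbor off $\gamma$. The inner vertices contain $3M+1$ disjoint blocks of four consecutive vertices, so some block $a,b,c,d$ has no neighbor off $\gamma$. Since $\gamma$ is an induced path, $a,b,c,d$ have degree $2$ in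 $\Gamma_F$. Let $A=\{a,b,c,d\}$ and apply Lemma~\ref{lem:elim}(b). In $\Gamma_A$ we have $a\sim b\sim c\sim d$. The graph $\Gamma_F-b$ is connected, and an $a$--$d$ path in it avoids $c$, whose only neighbor there is $d$; so $a\sim d$ in $\Gamma_A$. An $a$--$c$ path in $\Gamma_F$ enters $c$ from $b$ or $d$, so $a\not\sim c$ in $\Gamma_A$; and a $b$--$d$ path leaves $b$ through $a$ or $c$, so $b\not\sim d$. Thus $\Gamma_A$ is a $4$-cycle, a contradiction.
\end{proof}

\section{Building the hexagonal lattice along rays}\label{sec:build}

We prove Proposition~\ref{prop:build}. By Lemmas~\ref{lem:transfer}(a) and~\ref{lem:dichotomy}, $G$ has an infinite family $(R_i)_{i\in I}$ of pairwise diverging rays that satisfies (K) or (C). We call these rays \emph{columns}, write $\Gamma_A$ for $\Gamma_{\{R_i:i\in A\}}$ with vertex set $A\subseteq I$, and write $R_i[u,u']$ and $R_i[u,\infty)$ for the subpath between $u$ and $u'$ and the subray starting at $u$. Fix $K\in\mathbb N$.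

\subsection{A schedule for growing $\mathbb H$}\label{sec:schedule}
In case (C) a bridge is available only between columns that are neighbors on a cycle. So we need to grow $\mathbb H$ in such a way that the unfinished edges carry a cyclic order and every step involves only consecutive ones. We first describe the concentric structure of $\mathbb H$ (Figure~\ref{fig:rings}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \a in {0,60,120,180,240,300}{
\begin{scope}[rotate=\a]
\draw[very thick] (1,0)--(0.5,0.866);
\draw[very thick] (2,0)--(2.5,0.866)--(2,1.732)--(1,1.732);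
\draw[very thick] (4,0)--(3.5,0.866)--(4,1.732)--(3.5,2.598)--(2.5,2.598)--(2,3.464);
\draw (1,0)--(2,0) (2.5,0.866)--(3.5,0.866) (2,1.732)--(2.5,2.598);
\draw (4,0)--(4.6,0) (4,1.732)--(4.6,1.732) (3.5,2.598)--(3.8,3.118);
\foreach \p in {(1,0),(2.5,0.866),(2,1.732),(4,0),(4,1.732),(3.5,2.598)} \fill \p circle (0.11);
\end{scope}}
\foreach \a in {0,60,120,180,240,300}{
\begin{scope}[rotate=\a]
\foreach \p in {(2,0),(3.5,0.866),(2.5,2.598)} \filldraw[fill=white] \p circle (0.11);
\end{scope}}
\end{tikzpicture}
\caption{The concentric cycles $C_0,C_1,C_2$ of the hexagonal lattice (thick) and the spokes between them (thin). Inner vertices (white) send their spoke inward, outer vertices (black) send it outward. Between consecutive inner vertices of $C_n$, $n\ge1$, there are one or two outer vertices.}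
\label{fig:rings}
\end{figure}

The hexagonal faces of $\mathbb H$, which we call \emph{cells}, correspond to the points $a+b\omega$ ($a,b\in\mathbb Z$, $\omega=e^{\pi\sqrt{-1}/3}$) of the triangular lattice; two cells are adjacent if they differ by one of $1,\omega,\omega-1,-1,-\omega,1-\omega$, listed counterclockwise. An edge of $\mathbb H$ is a pair of adjacent cells, and a vertex of $\mathbb H$ is a triangle of mutually adjacent cells, that is, a cell together with two consecutive neighbors. The lattice distance of $a+b\omega$ from $0$ is $\nu=\max(|a|,|b|,|a+b|)$. Indeed, a step changes $\nu$ by at most $1$; rotation by $\omega$ maps $(a,b)$ to $(-b,a+b)$ and preserves both $\nu$ and the distance; every nonzero cell can be rotated to one with $a\ge1$, $b\ge0$; and such a cell is reached in $a+b=\nu$ steps. \emph{Ring $n$} is the set of cells with $\nu=n$. For a cell with $a\ge1$, $b\ge0$, $a+b=n$, the six neighbors in the order listed above lie in the rings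
\[
n{+}1,\ n{+}1,\ n,\ n{-}1,\ n{-}1,\ n\quad(b\ge1),\qquad
n{+}1,\ n{+}1,\ n,\ n{-}1,\ n,\ n{+}1\quad(b=0).
\]
So around a cell of ring $n\ge1$ we see, cyclically: a block of two or one cells of ring $n-1$, one cell of ring $n$, a block of two or three cells of ring $n+1$, one cell of ring $n$. Every cell of ring $n$ has exactly two neighbors in ring $n$, and adding $\omega-1$ repeatedly leads from $n$ to $n\omega$, so ring $n$ induces a cycle $c_1,\dots,c_{6n}$ (indices modulo $6n$). We draw three conclusions.

\begin{itemize}
\item[(H1)] Take a triangle and a cell of it in the smallest ring, say ring $n$. The other two cells are consecutive neighbors in rings at least $n$, so the triangle has type $(n,n,n+1)$ or $(n,n+1,n+1)$. Let $C_n$ be the subgraph formed by the edges between rings $n$ and $n+1$. Each triangle of these two types lies on exactly two edges of $C_n$; we call it an \emph{inner} or \emph{outer} vertex of $C_n$, respectively. Its third edge is a pair of cells in one ring. Such edges are \emph{spokes}. The spoke $g_k=\{c_k,c_{k+1}\}$ of ring $n$ lies in two triangles, whose third cells are the neighbors of $c_k$ before and after $c_{k+1}$; one is in ring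 $n-1$ and one in ring $n+1$. So $g_k$ joins an outer vertex of $C_{n-1}$ to an inner vertex $w_k$ of $C_n$, and every outer vertex of $C_{n-1}$ and every inner vertex of $C_n$ lies on exactly one spoke of ring $n$.
\item[(H2)] For $n\ge1$, the edges between $c_k$ and ring $n+1$ form a path of two or three edges from $w_{k-1}$ to $w_k$ whose one or two inner vertices are outer vertices of $C_n$. Every edge of $C_n$ lies on exactly one of these paths. So the $2$-regular graph $C_n$ is a cycle on which $w_1,\dots,w_{6n}$ occur in this order, with one or two outer vertices between consecutive ones. The cycle $C_0$ is the boundary of the cell $0$, and its six vertices are outer.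
\item[(H3)] For $n\ge1$, the edges between $c_k$ and ring $n-1$ form a path of one or two edges between the ends of $g_{k-1}$ and $g_k$ on $C_{n-1}$, whose middle vertex, if any, is an inner vertex of $C_{n-1}$. Every edge of $C_{n-1}$ lies on exactly one of these paths. So going around $C_{n-1}$ we meet the spokes $g_1,\dots,g_{6n}$ in this cyclic order or its reverse.
\end{itemize}

We \emph{place} the vertices of $\mathbb H$ one at a time. An edge is \emph{open} if exactly one of its ends is placed and \emph{closed} if both are. We keep a cyclic order of the open edges, and after the first vertex we use two kinds of \emph{moves}. A \emph{split} places the unplaced end of one open edge $\eta$, whose other two neighbors are unplaced; in the cyclic order, $\eta$ is replaced by the two new open edges, consecutively. A \emph{merge} places the common unplaced end of two cyclically consecutive open edges, whose third neighbor is unplaced; the two edges are replaced by the one new open edge.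

\emph{Phase $0$.} Let $C_0=v_0v_1\dots v_5$ and let $s_i$ be the spoke at $v_i$. Place $v_0$, with cyclic order $(v_0v_5,\,s_0,\,v_0v_1)$. For $i=1,\dots,4$ split $v_{i-1}v_i$ at $v_i$ into $s_i,\,v_iv_{i+1}$. The order is now $(v_0v_5,s_0,\dots,s_4,v_4v_5)$. Merge $v_4v_5$ and $v_0v_5$ at $v_5$ into $s_5$.

\emph{Phase $n\ge1$.} At the start, the vertices of $C_0,\dots,C_{n-1}$ are placed, and the open edges are the spokes at the outer vertices of $C_{n-1}$, ordered along $C_{n-1}$. By (H3) we can number ring $n$ so that this order is $(g_1,\dots,g_{6n})$. Split each $g_k$ at $w_k$ into $l_k,\rho_k$, the edges of $C_n$ at $w_k$ toward $w_{k-1}$ and toward $w_{k+1}$; the order becomes $(l_1,\rho_1,l_2,\rho_2,\dots)$. Then for each $k$ use (H2). If there is one outer vertex $u$ between $w_k$ and $w_{k+1}$, merge $\rho_k,l_{k+1}$ at $u$ into the spoke at $u$. If there are two, $u$ and $u'$, split $\rho_k$ at $u$ into the spoke at $u$ and $uu'$, and then merge $uu',l_{k+1}$ at $u'$ into the spoke at $u'$. Now all vertices of $C_n$ are placed, and the open edges are the spokes at its outer vertices, ordered along $C_n$.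

In this schedule every vertex is eventually placed, there are always at least three open edges, and there are at least four before each merge.

\subsection{Partial drawings and states}
A \emph{partial drawing} consists of a stage of the schedule; distinct vertices $f(v)$ of $G$ for the placed vertices $v$; a path $f(e)$ between $f(v)$ and $f(v')$ for each closed edge $e=vv'$; a bijection $k\mapsto\eta_k$ from a finite set $A\subseteq I$ of \emph{occupied} columns to the open edges; and for each $k\in A$ a path $\sigma_k$, the \emph{strand} of $\eta_k$, from the image of the placed end of $\eta_k$ to a vertex $z_k$ of $R_k$. Strands may be single vertices. Let $B$ be the union of all these paths. We require: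
\begin{itemize}
\item[(D1)] the paths of two distinct edges meet only in $f(v)$ if the edges have a common placed end $v$, and are disjoint otherwise;
\item[(D2)] the rays $R_k[z_k,\infty)$, $k\in A$, are pairwise disjoint, and $R_k[z_k,\infty)\cap B=\{z_k\}$.
\end{itemize}
This suffices for disjointness. For distances we need the unused parts of the occupied columns to be far from each other and from everything drawn so far, except of course from their own strands. A \emph{state at time $t\ge1$} is a partial drawing, with $A,B,z_k$ written $A_t,B_t,e_k(t)$ and $R_k^t=R_k[e_k(t),\infty)$, such that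
\begin{itemize}
\item[(S1)] $d(R_k^t,R_l^t)\ge t$ for distinct $k,l\in A_t$;
\item[(S2)] if $v\in V(B_t)$, $k\in A_t$ and $d(v,R_k^t)<t$, then $v\in\sigma_k$.
\end{itemize}

\begin{lemma}[waiting]\label{lem:wait}
Every partial drawing becomes a state at any prescribed time $t\ge1$ after prolonging each strand $\sigma_k$ along $R_k$.
\end{lemma}

\begin{proof}
By the tail property choose $z'_k$ on $R_k[z_k,\infty)$ so that the rays $R_k[z_k',\infty)$ have pairwise distance at least $t$. Let $B'=B\cup\bigcup_kR_k[z_k,z_k']$, a finite graph. Choose $e_k(t)$ on $R_k[z_k',\infty)$ with $d(R_k[e_k(t),\infty),B')\ge t$, and prolong $\sigma_k$ by $R_k[z_k,e_k(t)]$. By (D2) the prolonged strands are paths, and (D1), (D2) still hold. Condition (S1) holds since $R_k^t\subseteq R_k[z'_k,\infty)$. A vertex $v$ of $B_t=B'\cup\bigcup_lR_l[z_l',e_l(t)]$ with $d(v,R_k^t)<t$ lies neither in $B'$ nor in $R_l[z_l',e_l(t)]$ for $l\ne k$. So it lies in $R_k[z'_k,e_k(t)]\subseteq\sigma_k$, which is (S2).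
\end{proof}

\emph{The first state.} Put $t_0=K+2$. Take three columns $a,b,c$, and $r$ so large that the three rays start in $B(o,r)$ and their pairwise intersections, which are finite, lie in $B(o,r-1)$. For $k\in\{a,b,c\}$ let $z_k$ be the last vertex of $R_k$ in $B(o,r)$. Then $d(o,z_k)=r$ and $R_k[z_k,\infty)$ avoids $B(o,r-1)$, so the three rays $R_k[z_k,\infty)$ are disjoint, and each meets $B(o,r)$ only in $z_k$. A minimal subtree of $G[B(o,r)]$ containing $z_a,z_b,z_c$ is either a subdivided star with these three leaves or a path with two of them as ends and the third inside. Let $f(v_0)$ be the center of the star or the third vertex, let $\sigma_k$ be the path in the tree from $f(v_0)$ to $z_k$, and let $\eta_a,\eta_b,\eta_c$ be $v_0v_5,s_0,v_0v_1$. This is a partial drawing, and Lemma~\ref{lem:wait} turns it into a state at time $t_0$.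

\subsection{Slides, splits and merges}\label{sec:events}
From a state at time $t$, with $A=A_t$, we pass to a state at time $t+1$ by one of three \emph{events} (Figure~\ref{fig:events}). Two of them carry out the moves of the schedule; the third moves a strand to another column in order to prepare them.
\begin{itemize}
\item Slide$(i\to j)$, for $i\in A$, $j\notin A$ and $i\sim j$ in $\Gamma_{A\cup\{j\}}$.
\item Split$(i;j)$, under the same condition, if the next move splits $\eta_i$.
\item Merge$(i,j)$, for $i,j\in A$ and $i\sim j$ in $\Gamma_A$, if the next move merges $\eta_i$ and $\eta_j$.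
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \s/\n in {0/slide,3.6/split,7.2/merge}{
\begin{scope}[xshift=\s cm]
\draw[gray,dashed] (0,0)--(0,3) (1.5,0)--(1.5,3);
\draw[very thick] (0,1.3) to[out=35,in=195] (1.5,1.8);
\draw[very thick] (0,0)--(0,1.3);
\node[left] at (0,1.3) {$x$}; \node[right] at (1.5,1.8) {$y$};
\node[above] at (0,3) {$R_i$}; \node[above] at (1.5,3) {$R_j$};
\node[above] at (0.75,1.65) {$Q$}; \node[below] at (0.75,-0.1) {\n};
\end{scope}}
\draw[very thick] (1.5,1.8)--(1.5,3);
\draw[very thick] (3.6,1.3)--(3.6,3) (5.1,1.8)--(5.1,3);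
\draw[very thick] (7.2,1.3)--(7.2,3) (8.7,0)--(8.7,1.8);
\fill (3.6,1.3) circle (0.1); \fill (7.2,1.3) circle (0.1);
\end{tikzpicture}
\caption{The three events. Rays are dashed and point upward, away from the base vertex; the drawing of $\mathbb H$ is thick. A bridge $Q$ from $x\in R_i$ to $y\in R_j$ moves an unfinished edge from $R_i$ to $R_j$ (slide), or makes $x$ the image of a new vertex with two outgoing edges (split) or with one outgoing edge (merge).}
\label{fig:events}
\end{figure}

In all three cases put $A^\circ=A\setminus\{i,j\}$. Define a subray $R_j^*$ of $R_j$ as follows. If $j\in A$, let $R_j^*=R_j^t$. If $j\notin A$, the column $R_j$ may have been used or crossed earlier, so we take a subray $R_j^*$ that has distance at least $t$ from the finite graph $B_t$ and from all $R_k$, $k\in A$; it exists by the tail property. Choose $n\ge t$ so large that $B_t\subseteq B(o,n-t)$ and that $B(o,n)$ contains $R_i\cap R_j$, the part of $R_i$ up to and including $e_i(t)$, and the part of $R_j$ up to and including the first vertex of $R_j^*$. Take an $n$-bridge from $R_i$ to $R_j$ off $\{R_k:k\in A^\circ\}$. Let $x$ be its last vertex on $R_i$, let $y$ be the first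 vertex from $x$ on that lies on $R_j$, and let $Q$ be the subpath from $x$ to $y$. Since the bridge avoids $R_i\cap R_j$ and $B(o,n)$, we have
\begin{equation}\label{eq:Q}
\begin{gathered}
Q\cap R_i=\{x\},\quad Q\cap R_j=\{y\},\quad x\ne y,\quad x\in R_i^t\setminus\{e_i(t)\},\quad y\in R_j^*,\\
d(Q,B_t)>t,\qquad d(Q,R_k)\ge t\ \text{ for }k\in A^\circ,
\end{gathered}
\end{equation}
and $y$ is not the first vertex of $R_j^*$. By (S1) or the choice of $R_j^*$,
\begin{equation}\label{eq:far}
\text{the rays $R_i^t$, $R_j^*$ and $R_k^t$ ($k\in A^\circ$) have pairwise distance at least $t$.}
\end{equation}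
The new partial drawing keeps the strands $\sigma_k$, $k\in A^\circ$, with $z_k=e_k(t)$, and changes the rest as follows.
\begin{itemize}
\item \emph{Slide.} The edge $\eta_i$ moves to column $j$ with strand $\sigma_i\cup R_i[e_i(t),x]\cup Q$ and $z_j=y$. Column $i$ becomes free.
\item \emph{Split.} The new vertex is sent to $x$, and $f(\eta_i)=\sigma_i\cup R_i[e_i(t),x]$. One new open edge gets column $i$ and the strand $\{x\}$, the other gets column $j$ and the strand $Q$; we may choose which. So $z_i=x$, $z_j=y$.
\item \emph{Merge.} The new vertex is sent to $x$, $f(\eta_i)=\sigma_i\cup R_i[e_i(t),x]$ and $f(\eta_j)=\sigma_j\cup R_j[e_j(t),y]\cup Q$. The new open edge gets column $i$ and the strand $\{x\}$, so $z_i=x$. Column $j$ becomes free.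
\end{itemize}

We check (D1). The added pieces are $R_i[e_i(t),x]$, $Q$ and, in a merge, $R_j[e_j(t),y]$. By (D2) at time $t$ the first and third meet $B_t$ only in $e_i(t)$ and $e_j(t)$, the ends of $\sigma_i$ and $\sigma_j$, and $x\notin B_t$. By \eqref{eq:Q}, $Q$ misses $B_t$ and meets the other two pieces only in $x$ and $y$. By \eqref{eq:far} the first and third are disjoint. So the new paths are paths and meet only as allowed. We check (D2). The new rays are subrays of the disjoint rays in \eqref{eq:far}. For $k\in A^\circ$, the ray $R_k^t$ meets $B_t$ only in $e_k(t)$ and misses the added pieces by \eqref{eq:Q} and \eqref{eq:far}. In a split or merge, $R_i[x,\infty)$ misses $B_t$ as $x\ne e_i(t)$, meets $R_i[e_i(t),x]$ and $Q$ only in $x$, and misses $R_j^*$. In a slide or split, $R_j[y,\infty)\subseteq R_j^*$ misses $B_t$ and $R_i^t$ and meets $Q$ only in $y$. Now Lemma~\ref{lem:wait} gives a state at time $t+1$, with $B_t\subseteq B_{t+1}$.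

\subsection{Carrying out the schedule}
It remains to arrange, by finitely many slides before each move, that the required edge of a bridge graph is present.

\begin{example}\label{ex:hexagon}
Take the columns $2,3,4,\dots$ of Example~\ref{ex:stairs}(a) in $\mathbb Z^2$, where cyclically consecutive members of $F$ are adjacent in $\Gamma_F$. Start with $v_0v_5,s_0,v_0v_1$ on columns $2,3,4$. Split$(4;5)$ leaves $s_1$ on $4$ and $v_1v_2$ on $5$. After Split$(5;6)$, Split$(6;7)$ and Split$(7;8)$ the edges $v_0v_5,s_0,\dots,s_4,v_4v_5$ are on columns $2,\dots,8$. Merge$(8,2)$ closes the hexagon $C_0$ with a bridge that goes around behind the origin; this is the step that the half-plane does not allow with these columns. Now $s_0,\dots,s_5$ are on $3,\dots,8$. To split $s_0$ we make room next to column $3$: slide $8\to9$, $7\to8$, \dots, $4\to5$, always within $F=\{3,\dots,9\}$, and perform Split$(3;4)$.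
\end{example}

\emph{Case \textup{(K)}.} We claim that if $F\subseteq I$ is finite and $|F|\ge|A|$, where $A$ is the occupied set, then finitely many slides make the occupied set a subset of $F$. Suppose $A\not\subseteq F$. Then $|A\cap F|<|F|$, so there is $j\in F\setminus A$. In the connected graph $\Gamma_{A\cup\{j\}}$ take a shortest path $j=a_0,a_1,\dots,a_r$ from $j$ to $A\setminus F$, and slide $a_1\to a_0$, $a_2\to a_1$, \dots, $a_r\to a_{r-1}$. At each slide the occupied set together with the target is $A\cup\{j\}$, so the slide is allowed. Afterward the occupied set is $(A\cup\{j\})\setminus\{a_r\}$, which has one element fewer outside $F$. Repeating this proves the claim. Before each move choose $F$ with $|F|>|A|$ and $\Gamma_F$ complete, and slide all strands into $F$. By Corollary~\ref{cor:complete}(a), $\Gamma_A$ and $\Gamma_{A\cup\{j\}}$ for $j\in F\setminus A$ are then complete, so the split or merge is allowed.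

\emph{Case \textup{(C)}.} If $A\subseteq F$ and $|A|\ge3$, then by Lemma~\ref{lem:elim}(b) two elements of $A$ are adjacent in $\Gamma_A$ if and only if they are consecutive among the elements of $A$ on the cycle $\Gamma_F$. Let $a,b,c$ be the columns of the first state. For finite $F\supseteq\{a,b,c\}$ orient the cycle $\Gamma_F$ so that $a,b,c$ occur in this order. If $F\subseteq F'$, the orientation of $\Gamma_{F'}$ induces an orientation of $\Gamma_F$ in which $a,b,c$ occur in this order, which is the chosen one. For finite $A$ with $|A|\ge3$, order $A$ cyclically as on the oriented cycle $\Gamma_{A\cup\{a,b,c\}}$. These cyclic orders are compatible under inclusion, and $\Gamma_A$ joins exactly the consecutive elements of $A$.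

We maintain that $k\mapsto\eta_k$ respects the cyclic orders; this holds in the first state, and it makes sense throughout because at least three columns are always occupied. A merge of consecutive open edges $\eta_i,\eta_j$ is then allowed, and the new edge takes the place of the pair, so the order is respected afterward. To split the edge on column $i$, pick $j\notin A$ and let $F=A\cup\{j\}$. Exactly one column of $F$ is free. As long as its predecessor $k$ in $F$ is not $i$, slide $k$ to the free column, which makes $k$ free. Such a slide is allowed, it does not change the cyclic order in which the open edges appear around $F$, and it moves the free column one step backward. So after fewer than $|F|$ slides the free column $j'$ is the successor of $i$. Perform Split$(i;j')$, with the first new edge on $i$ and the second on $j'$.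

In both cases we obtain states at all times $t\ge t_0$, and every move of the schedule is eventually carried out. So every edge $e$ of $\mathbb H$ gets a path $f(e)$, which contains all earlier strands of $e$. Choosing a homeomorphism from each $e$ onto $f(e)$ gives, by (D1), a subdivision $f$ of $\mathbb H$ in $G$ with image $\bigcup_tB_t$.

\subsection{Fatness and divergence}
What is added at time $t$ is far from everything else, except from the edges on which it is built.

\begin{lemma}\label{lem:fat}
Let $t\ge t_0$ and let $\xi,\zeta$ be points of $\mathbb H$ with $f(\xi)\in B_{t+1}$, $f(\zeta)\in B_{t+1}\setminus B_t$ and $d_G(f(\xi),f(\zeta))<t-1$. Then $d_{\mathbb H}(\xi,\zeta)\le3$.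
\end{lemma}

\begin{proof}
Use the notation of Section~\ref{sec:events}. The graph $B_{t+1}$ is the union of $B_t$ and the following subgraphs, which we call \emph{pieces}: the paths $S_k=R_k[e_k(t),e_k(t+1)]\subseteq R_k^t$ for $k\in A^\circ$, and the union $E\subseteq R_i^t\cup Q\cup R_j^*$ of $Q$ and the parts of $R_i$ and $R_j$ added by the event and the subsequent waiting. To each piece $\mu$ assign a set $\mathcal E(\mu)$ of edges of $\mathbb H$: let $\mathcal E(S_k)=\{\eta_k\}$, let $\mathcal E(E)=\{\eta_i\}$ for a slide, and let $\mathcal E(E)$ consist of the three edges at the new vertex for a split or merge. Let $|\mathcal E(\mu)|\subseteq\mathbb H$ be the union of these edges. It has diameter at most $2$, and $\mu\subseteq f(|\mathcal E(\mu)|)$.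

By \eqref{eq:Q} and \eqref{eq:far}, distinct pieces have distance at least $t$. Moreover,
\begin{equation}\label{eq:piece}
\text{if $v\in V(B_t)$ and $d(v,\mu)<t$, then $v\in f(|\mathcal E(\mu)|)$.}
\end{equation}
For $\mu=S_k$, (S2) gives $v\in\sigma_k\subseteq f(\eta_k)$. For $\mu=E$, let $w\in V(E)$ with $d(v,w)<t$. Then $w\notin Q$ by \eqref{eq:Q}. If $w\in R_i^t$, then $v\in\sigma_i\subseteq f(\eta_i)$ by (S2). If $w\in R_j^*$, then $j\in A$ by the choice of $R_j^*$; the event is a merge, and $v\in\sigma_j\subseteq f(\eta_j)$ by (S2).

Let $\mu$ be a piece containing $f(\zeta)$. As $f$ is injective, $\zeta\in|\mathcal E(\mu)|$. Let $w\in V(\mu)$ be within $\frac12$ of $f(\zeta)$. If $f(\xi)\notin B_t$, then $f(\xi)$ lies in a piece $\mu'$ and within $\frac12$ of some $v\in V(\mu')$. Then $d(v,w)<t$, so $\mu'=\mu$, both $\xi$ and $\zeta$ lie in $|\mathcal E(\mu)|$, and $d_{\mathbb H}(\xi,\zeta)\le2$. If $f(\xi)\in B_t$, let $v$ be $f(\xi)$ itself if this is a vertex, and otherwise a nearest end of the edge of $B_t$ that contains it. Then $v=f(\xi')$ with $\xi,\xi'$ on a common edge of $\mathbb H$. Again $d(v,w)<t$, so $\xi'\in|\mathcal E(\mu)|$ by \eqref{eq:piece},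 and $d_{\mathbb H}(\xi,\zeta)\le1+2$.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:build}]
Let $d_{\mathbb H}(\xi,\zeta)>3$. The graph $B_{t_0}$ lies in the image of the three edges at $v_0$, so it does not contain both $f(\xi)$ and $f(\zeta)$. Hence there is $t\ge t_0$ such that both points lie in $B_{t+1}$ but not both in $B_t$, and Lemma~\ref{lem:fat} gives $d_G(f(\xi),f(\zeta))\ge t-1\ge K+1$. So $f$ is $K$-fat. Now let $R\in\mathbb N$, $t_1=\max(t_0,R+2)$ and $d_G(f(\xi),f(\zeta))\le R$. If not both points lie in $B_{t_1}$, there is $t\ge t_1$ such that both lie in $B_{t+1}$ but not both in $B_t$; as $R<t-1$, Lemma~\ref{lem:fat} gives $d_{\mathbb H}(\xi,\zeta)\le3$. Otherwise $\xi$ and $\zeta$ lie in $f^{-1}(B_{t_1})$, which is contained in finitely many edges. So \eqref{eq:div} holds.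
\end{proof}

\section{Reduction to transitive graphs, and polynomial growth}\label{sec:poly}

We turn to Proposition~\ref{prop:find}. A map $\varphi\colon V(G')\to V(G)$ between connected graphs is a \emph{quasi-isometry} if there is $\lambda\ge1$ with $\lambda^{-1}d_{G'}(a,b)-\lambda\le d_G(\varphi(a),\varphi(b))\le\lambda d_{G'}(a,b)+\lambda$ for all $a,b$, and every vertex of $G$ is within $\lambda$ of the image. A quasi-isometry is a coarse embedding. Being quasi-isometric is an equivalence relation, and quasi-isometric connected, locally finite graphs have the same number of ends. A finitely generated group is regarded as a graph through its Cayley graph for a finite generating set.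

\begin{lemma}\label{lem:reduce}
For every connected, locally finite, quasi-transitive graph $G$ there are a connected, locally finite, vertex-transitive graph $G'$ and a quasi-isometry $V(G')\to V(G)$.
\end{lemma}

\begin{proof}
Let $O$ be an orbit of $\mathrm{Aut}(G)$. The distance to $O$ is constant on each of the finitely many orbits, so it is bounded by some $r$. Let $G'$ have vertex set $O$, with $x,y$ adjacent if $1\le d_G(x,y)\le2r+1$. Then $G'$ is locally finite and $\mathrm{Aut}(G)$ acts transitively on it. Given a shortest path $x=u_0,\dots,u_k=y$ in $G$ with $x,y\in O$, choose $u_i'\in O$ within $r$ of $u_i$, with $u_0'=x$ and $u_k'=y$. Consecutive $u_i'$ are equal or adjacent in $G'$. So $G'$ is connected, $d_{G'}\le d_G\le(2r+1)d_{G'}$ on $O$, and the inclusion is a quasi-isometry.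
\end{proof}

If $G$ is one-ended, so is $G'$. By Lemma~\ref{lem:transfer}(b) it therefore suffices to prove Proposition~\ref{prop:find} for vertex-transitive graphs. Such a graph has \emph{polynomial growth} if $|B(o,n)|\le Cn^D$ for some $C,D$ and all $n\ge1$. In this case the structure is algebraic.

\begin{theorem}[Trofimov \cite{Tr}]\label{thm:Tr}
If $G$ is connected, locally finite, vertex-transitive and of polynomial growth, then there is an $\mathrm{Aut}(G)$-invariant equivalence relation $\sigma$ on $V(G)$ with finite classes such that $\mathrm{Aut}(G/\sigma)$ is finitely generated, virtually nilpotent, and has finite vertex stabilizers on $G/\sigma$.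
\end{theorem}

Here $G/\sigma$ has the classes as vertices, distinct classes being adjacent if some edge of $G$ joins them, and \emph{virtually nilpotent} means having a nilpotent subgroup of finite index. We also use the following standard facts. By the \v{S}varc--Milnor lemma, a group acting on a connected, locally finite graph with finitely many orbits and finite vertex stabilizers is finitely generated and quasi-isometric to the graph. A subgroup of finite index in a finitely generated group is finitely generated and quasi-isometric to the group. A finitely generated nilpotent group has a torsion-free subgroup of finite index, and it is finite if all its elements have finite order. A nontrivial nilpotent group has a nontrivial center.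

\begin{lemma}\label{lem:poly}
Every connected, locally finite, one-ended, vertex-transitive graph $G$ of polynomial growth has a rich family.
\end{lemma}

\begin{proof}
The classes of $\sigma$ are finite and are permuted transitively by $\mathrm{Aut}(G)$, so they all have the same diameter $\theta$ in $G$. The projection $x\mapsto[x]$ satisfies $d_{G/\sigma}([x],[y])\le d_G(x,y)\le(\theta+1)d_{G/\sigma}([x],[y])+\theta$, so it is a quasi-isometry onto the connected, locally finite, vertex-transitive graph $G/\sigma$. By the facts above, $G$ is quasi-isometric to $\mathrm{Aut}(G/\sigma)$, and hence to a finitely generated torsion-free nilpotent group $\Lambda$, which is one-ended and in particular infinite.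

Let $z\ne1$ be central in $\Lambda$; it has infinite order. If every $g\in\Lambda$ had a positive power in $\langle z\rangle$, then $\Lambda/\langle z\rangle$ would be finite, and $\Lambda$ would be quasi-isometric to $\mathbb Z$, which has two ends. So some $g$ has no positive power in $\langle z\rangle$. The homomorphism $\iota\colon\mathbb Z^2\to\Lambda$, $(a,b)\mapsto z^ag^b$, is injective: $z^ag^b=1$ gives $g^{|b|}\in\langle z\rangle$, so $b=0$ and then $a=0$. We have $d_\Lambda(\iota(u),\iota(u'))=d_\Lambda(1,\iota(u'-u))$. This is at most the larger word length of $z$ and $g$ for adjacent $u,u'$, and for each $R$ it is at most $R$ for only finitely many values of $u'-u$. So $\iota$ is a coarse embedding of the grid $\mathbb Z^2$. Composing with a quasi-isometry $\Lambda\to G$ and applying Lemma~\ref{lem:transfer}(b) to the family of Example~\ref{ex:stairs}(a) gives a rich family in $G$.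
\end{proof}

\section{Random walks}\label{sec:rw}

From now on $G$ is connected, locally finite, one-ended, vertex-transitive of degree $\Delta$, and \emph{not} of polynomial growth. There is no algebraic structure to use, but there is a lot of room, so that independent random walks avoid each other.

Let $P_0$ be the operator $P_0f(x)=\Delta^{-1}\sum_{y\sim x}f(y)$ of simple random walk on $\ell^2(V(G))$; it is self-adjoint with $\|P_0\|\le1$, and $\|P_0\|$ is the \emph{spectral radius} of the walk. Let $P=\frac12(I+P_0)$ be the operator of the \emph{lazy walk}, which stays put with probability $\frac12$ and moves to each neighbor with probability $1/(2\Delta)$. Its $N$-step transition probabilities $p_N(x,y)=\langle P^N\delta_x,\delta_y\rangle$ are symmetric in $x,y$.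

The group $\mathrm{Aut}(G)$ is locally compact in the topology of pointwise convergence, and it is \emph{unimodular} if its left Haar measure is right invariant. This notion serves only to decide which of the last two of the following results applies to a connected, locally finite, vertex-transitive graph $G$.
\begin{itemize}
\item[(TT)] If $|B(o,n)|\le n^D$ for infinitely many $n$, then $G$ has polynomial growth. This is a consequence of the result of Tessera and Tointon~\cite{TT} that polynomial growth at one sufficiently large scale persists at all larger scales.
\item[(SW)] If $\mathrm{Aut}(G)$ is not unimodular, then simple random walk has spectral radius less than $1$ (Soardi and Woess~\cite{SW}).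
\item[(MTP)] If $\mathrm{Aut}(G)$ is unimodular and $F\colon V(G)\times V(G)\to[0,\infty]$ satisfies $F(\gamma x,\gamma y)=F(x,y)$ for all $\gamma\in\mathrm{Aut}(G)$, then $\sum_yF(x,y)=\sum_yF(y,x)$ for every $x$ (Benjamini, Lyons, Peres and Schramm~\cite{BLPS}).
\end{itemize}

\subsection{Independent walks diverge}
The expected number of near encounters of two walks is governed by $\sum_N(N+1)p_N$, because there are $N+1$ pairs of times with sum $N$. A bound $p_N=O(N^{-D/2})$ makes this sum finite when $D>4$, and we derive such a bound from volume growth of order $D=5$.

\begin{lemma}\label{lem:heat}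
$\sum_{N}(N+1)\sup_{x,y}p_N(x,y)<\infty$.
\end{lemma}

\begin{proof}
If $\mathrm{Aut}(G)$ is not unimodular, then $\|P\|\le\frac12(1+\|P_0\|)<1$ by (SW), and $p_N(x,y)\le\|P\|^N$. So let $\mathrm{Aut}(G)$ be unimodular, and let $V(r)=|B(o,r)|$. By (TT) with $D=5$ we have $V(r)>r^5$ for all large $r$, so $V(r)\ge cr^5$ for all $r\ge1$, with some $c\in(0,1]$.

For a finitely supported real function $f$ and an integer $r\ge1$ let $f_r(x)=V(r)^{-1}\sum_{y\in B(x,r)}f(y)$ and $\mathcal D(f)=\sum_{uv\in E(G)}|f(u)-f(v)|^2$. We bound $\|f\|_2$ by splitting $f=(f-f_r)+f_r$: the first term is small if $f$ varies little, the second if balls are large.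

\emph{The term $f-f_r$.} Let $\pi(x,y)$ be a uniformly random shortest $x$--$y$ path, and for an edge $e$ let $\Phi(e)=\sum_{(x,y):\,d(x,y)\le r}\Pr(e\in\pi(x,y))$. By the Cauchy--Schwarz inequality, $|f(x)-f(y)|^2\le d(x,y)\sum_{uv}|f(u)-f(v)|^2$, with the sum over the edges of any shortest $x$--$y$ path. Using Cauchy--Schwarz also for the average over $B(x,r)$, and taking expectations,
\[
\|f-f_r\|_2^2\le\frac1{V(r)}\sum_x\sum_{y\in B(x,r)}|f(x)-f(y)|^2\le\frac r{V(r)}\sum_{e=uv}\Phi(e)\,|f(u)-f(v)|^2 .
\]
To bound the load $\Phi(e)$, let $F(x,z)=\sum_{y\in B(x,r)}\mathbb E\,\#\{e\in\pi(x,y):z\in e\}$. Automorphisms map shortest paths bijectively to shortest paths, so $F$ is invariant. An edge has two ends, so $\sum_xF(z,x)=\sum_{y\in B(z,r)}2d(z,y)$, and (MTP) gives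
\[
\sum_{e\ni z}\Phi(e)=\sum_xF(x,z)=\sum_xF(z,x)\le2rV(r).
\]
Hence $\Phi(e)\le2rV(r)$ for every $e$, and $\|f-f_r\|_2^2\le2r^2\mathcal D(f)$.

\emph{The term $f_r$.} We have $\|f_r\|_\infty\le\|f\|_1/V(r)$, and $\|f_r\|_1\le\|f\|_1$ since each $y$ lies in $V(r)$ balls of radius $r$. So $\|f_r\|_2^2\le\|f\|_1^2/V(r)$.

\emph{A recursion.} Let $f=P^n\delta_o$, so that $\|f\|_1=1$, and $u_n=\|f\|_2^2=p_{2n}(o,o)\in(0,1]$. Expanding the squares gives $\mathcal D(f)=\Delta\langle(I-P_0)f,f\rangle=2\Delta\langle(I-P)f,f\rangle$. Since $P-P^2=\frac14(I-P_0^2)$ is a positive operator, $\mathcal D(f)\le2\Delta\langle(I-P^2)f,f\rangle=2\Delta(u_n-u_{n+1})$. Therefore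
\[
u_n\le2\|f-f_r\|_2^2+2\|f_r\|_2^2\le8\Delta r^2(u_n-u_{n+1})+\frac2{V(r)} .
\]
Let $\tau=(4/(cu_n))^{1/5}\ge1$ and $r=\lceil\tau\rceil\le2\tau$. Then $V(r)\ge c\tau^5=4/u_n$, so the last term is at most $u_n/2$, and
\[
u_n-u_{n+1}\ge\frac{u_n}{16\Delta r^2}\ge\frac{u_n}{64\Delta\tau^2}=c'u_n^{7/5},\qquad c'=\frac{(c/4)^{2/5}}{64\Delta}.
\]
The function $s\mapsto s^{-2/5}$ is convex, so it lies above its tangent at $u_n$:
\[
u_{n+1}^{-2/5}-u_n^{-2/5}\ge\tfrac25\,u_n^{-7/5}(u_n-u_{n+1})\ge\tfrac25\,c'.
\]
Summing gives $u_n\le(\frac25c'n)^{-5/2}$ for $n\ge1$. Finally $\|P^n\delta_x\|_2^2=u_n$ for all $x$ by transitivity, and $(u_n)$ is nonincreasing, so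
\[
p_N(x,y)=\langle P^{\lfloor N/2\rfloor}\delta_x,P^{\lceil N/2\rceil}\delta_y\rangle\le u_{\lfloor N/2\rfloor}=O(N^{-5/2}).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:diverge}
Independent lazy walks $X,Y$ from any vertices $x,y$ are almost surely proper and diverging.
\end{lemma}

\begin{proof}
The expected number of visits of $X$ to $v$ is $\sum_sp_s(x,v)<\infty$, and there are countably many $v$; so $X$ is almost surely proper. If $d(v,w)\le n$, then $p_n(v,w)\ge(2\Delta)^{-n}$: follow a shortest path and then stay. By independence and symmetry,
\begin{align*}
\mathbb E\,\#\{(s,t):d(X_s,Y_t)\le n\}&\le(2\Delta)^n\sum_{s,t}\sum_{v,w}p_s(x,v)\,p_n(v,w)\,p_t(w,y)\\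
&=(2\Delta)^n\sum_N(N+1)\,p_{N+n}(x,y)<\infty
\end{align*}
for every $n$.
\end{proof}

All events below are measurable. For a fixed finite path $Q$ and fixed $n$, the event that $Q$ is an $n$-bridge from $X$ to $Y$ off $\mathcal U$ is described by countably many conditions on single positions of the walks, and the relations $\approx_{\mathcal U}$ arise by quantifying over $n$ and over the countably many $Q$.

For a sequence $\mathbf X=(X^1,X^2,\dots)$ of independent lazy walks from a vertex $x$, which are almost surely proper and pairwise diverging, let $M(\mathbf X)$ be the supremum of all $m$ such that $\Gamma_F$ is complete for some $m$-element subset $F$ of the sequence. By transitivity and Lemma~\ref{lem:equiv}(a), the law of $M(\mathbf X)$ does not depend on $x$. If $M(\mathbf X)=\infty$ with positive probability, then some realization satisfies (K), by Corollary~\ref{cor:complete}(a). It remains to prove (T) when $M(\mathbf X)$ is almost surely finite.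

\subsection{One walk does not separate two others}
Suppose that $W,X',X''$ start at $o$ and $X'\not\approx_WX''$, as in the half-plane of Example~\ref{ex:stairs}(c). The set $T_{X'}\cup T_{X''}$ is connected through $o$. Look at the situation from $W_t$ for large $t$, and forget the past of $W$. The remaining walk $Z=W[t,\infty)$ still separates $X'$ from $X''$. But for fixed $n$ and large $t$, all of $T_{X'}\cup T_{X''}$ is at distance greater than $n$ from $T_Z$, by the tail property. So the scale at which $Z$ begins to separate, measured from its starting point, tends to infinity with $t$. In a transitive graph, on the other hand, $Z$ seen from $W_t$ has the same law for every $t$, so this scale should stay bounded in probability. To turn this into a proof, the scale must be defined in terms of objects attached to $W_t$, whereas $X'$ and $X''$ start far away at $o$. We therefore start auxiliary walks at $W_t$ and show that finitely many of them represent all $\approx_Z$-classes that a random walk can enter. This is where the finiteness of $M$ is needed.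

\begin{proposition}\label{prop:nosep}
Suppose that $M(\mathbf X)<\infty$ almost surely. If $W,X',X''$ are independent lazy walks from $o$, then $X'\approx_WX''$ almost surely.
\end{proposition}

\begin{proof}
For a walk $Z$ from a vertex $x$ let
\[
\Omega_n(Z)=\{v\in V(G): d(v,x)>n,\ d(v,T_Z)\ge n\}.
\]
These sets decrease in $n$, and by Lemma~\ref{lem:equiv}(a) with base vertex $x$, we have $Y\approx_ZY'$ if and only if for every $n$ there is a $T_Y$--$T_{Y'}$ path in $\Omega_n(Z)$.

\emph{Step 1: the separation scale.} Let $Z,Y^1,Y^2,\dots$ be independent lazy walks from $x$. If $k$ of the $Y^i$ are pairwise inequivalent under $\approx_Z$, then their bridge graph is complete by Corollary~\ref{cor:complete}(c), so $k\le M(\mathbf Y)$. Hence the $Y^i$ almost surely fall into finitely many $\approx_Z$-classes. Let $m_0$ be least such that $Y^1,\dots,Y^{m_0}$ meet all these classes, and let $n_0=n_0(Z,\mathbf Y)$ be least such that for all $i,j\le m_0$ with $Y^i\not\approx_ZY^j$ there is no $T_{Y^i}$--$T_{Y^j}$ path in $\Omega_{n_0}(Z)$. There are finitely many such pairs, so $n_0<\infty$ almost surely. By transitivity the law of $n_0$ does not depend on $x$.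

\emph{Step 2: the $Y^i$ represent all classes.} Let $Y^0$ be a lazy walk from a vertex $y$, independent of $(Z,\mathbf Y)$, and let $\beta(y)$ be the probability that $Y^0\not\approx_ZY^i$ for all $i\ge1$. We claim that $\beta(y)=0$ for all $y$. First let $y=x$. For $0\le i\le m$ let $\mathcal S_i^m$ be the event that $Y^i\not\approx_ZY^j$ for all $j\in\{0,\dots,m\}\setminus\{i\}$. Permuting $Y^0,\dots,Y^m$ does not change the joint law of $Z$ and these walks, so $\Pr(\mathcal S_i^m)$ does not depend on $i$. Let $\kappa$ be the number of $\approx_Z$-classes among $Y^0,Y^1,\dots$; it is almost surely finite as in Step~1. At most $\min(m+1,\kappa)$ of the events $\mathcal S^m_0,\dots,\mathcal S^m_m$ occur, so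
\[
\beta(x)\le\Pr(\mathcal S_0^m)=\frac1{m+1}\sum_{i=0}^m\Pr(\mathcal S_i^m)\le\mathbb E\min\Bigl(1,\frac\kappa{m+1}\Bigr)\longrightarrow0\qquad(m\to\infty)
\]
by bounded convergence. Now let $y$ be arbitrary and $k=d(x,y)$. A walk $Y^0$ from $x$ has $Y^0_k=y$ with probability $p_k(x,y)>0$; given this, $Y^0[k,\infty)$ is a lazy walk from $y$ independent of $(Z,\mathbf Y)$, by the Markov property; and $\approx_Z$ depends only on tails. So $0=\beta(x)\ge p_k(x,y)\beta(y)$.

\emph{Step 3: looking from $W_t$.} Let $\varepsilon>0$ and choose $n$ with $\Pr(n_0\le n)\ge1-\varepsilon$. For every vertex $x$ let $\mathbf Y(x)$ be a sequence of independent lazy walks from $x$, all these sequences being independent of each other and of $W,X',X''$. Fix $t$, and put $Z=W[t,\infty)$ and $\mathbf Y=\mathbf Y(W_t)$. Given $W_t=x$, the walks $Z,Y^1,Y^2,\dots$ are independent lazy walks from $x$, by the Markov property, and they are independent of $(X',X'')$. Consider the events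
\[
\mathcal A_t=\{n_0(Z,\mathbf Y)\le n\},\qquad\mathcal B_t=\{T_{X'}\cup T_{X''}\subseteq\Omega_n(Z)\}.
\]
By Step~1, $\Pr(\mathcal A_t)\ge1-\varepsilon$ for every $t$. If $\mathcal B_t$ fails, there are $s$ and $u\ge t$ with $d(X'_s,W_u)\le n$ or $d(X''_s,W_u)\le n$. By Lemma~\ref{lem:diverge} almost surely only finitely many times $u$ occur in such a pair at all, so $\Pr(\mathcal B_t)\to1$ as $t\to\infty$. By Step~2 with $y=o$, almost surely $X'\approx_ZY^i$ and $X''\approx_ZY^j$ for some $i,j$, and by the choice of $m_0$ we may take $i,j\le m_0$.

Suppose that $\mathcal A_t$ and $\mathcal B_t$ hold and $X'\not\approx_WX''$. Then $X'\not\approx_ZX''$, so $Y^i\not\approx_ZY^j$, and since $n_0\le n$ there is no $T_{Y^i}$--$T_{Y^j}$ path in $\Omega_n(Z)$. But $\Omega_n(Z)$ contains a $T_{Y^i}$--$T_{X'}$ path, a $T_{X''}$--$T_{Y^j}$ path, and the set $T_{X'}\cup T_{X''}$, in which their ends are joined by following $X'$ back to $o$ and then $X''$ forward. This is a contradiction. Hence $\Pr(X'\not\approx_WX'')\le\varepsilon+1-\Pr(\mathcal B_t)$ for every $t$. Let $t\to\infty$ and then $\varepsilon\to0$.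
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:find} and Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:reduce} and~\ref{lem:transfer}(b) it suffices to find a rich family in a connected, locally finite, one-ended, vertex-transitive graph. For polynomial growth this is Lemma~\ref{lem:poly}. Otherwise let $\mathbf X$ be a sequence of independent lazy walks from $o$. If $M(\mathbf X)=\infty$ with positive probability, some realization satisfies (K). If not, Proposition~\ref{prop:nosep} shows that almost surely $X^j\approx_{X^i}X^k$ for all of the countably many triples of distinct $i,j,k$; this says that every $\Gamma_{\{X^i,X^j,X^k\}}$ is a triangle, so almost every realization satisfies (T). This proves Proposition~\ref{prop:find}, and Theorem~\ref{thm:main} follows from Proposition~\ref{prop:build}.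
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLPS}
Benjamini, Lyons, Peres and Schramm, GAFA 9 (1999).

\bibitem{GH}
Agelos Georgakopoulos and Matthias Hamann, \emph{A full Halin grid theorem}, arXiv:2403.05862 (2024).

\bibitem{SW}
Soardi and Woess, Math. Z. 205 (1990).

\bibitem{TT}
Tessera and Tointon, \emph{A finitary structure theorem for vertex-transitive graphs of polynomial growth}, Combinatorica 41 (2021).

\bibitem{Tr}
Trofimov, \emph{Graphs with polynomial growth}, Math. USSR Sb. 51 (1985).

\end{thebibliography}
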